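# A Heintze–Karcher type inequality with a parameter in hyperbolic space, without static-convexity

Throughout, $n\ge 2$. A *domain* is a connected open set. A domain $\Omega$ has *smooth boundary* $\Sigma=\partial\Omega$ if $\Sigma$ is a smooth hypersurface and $\Omega$ lies locally on one side of it; in particular the interior of $\overline\Omega$ is $\Omega$.

## 1. Hypersurfaces in the hyperboloid model

Let $\mathbb R^{n+1,1}$ carry the Lorentz form $\langle\cdot,\cdot\rangle$ with $\langle e_0,e_0\rangle=-1$, and let
$$\mathbb H^{n+1}=\{X\in\mathbb R^{n+1,1}:\ \langle X,X\rangle=-1,\ X_0>0\},\qquad T_X\mathbb H^{n+1}=X^\perp .$$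
We fix the base point $p=e_0$ and write $r(X)=\mathrm{dist}(X,p)$. We use the following facts.

- The distance satisfies $\cosh\mathrm{dist}(X,Y)=-\langle X,Y\rangle$, and unit speed geodesics from $c$ are $s\mapsto\cosh s\,c+\sinh s\,\zeta$ with $\zeta\in T_c\mathbb H^{n+1}$, $|\zeta|=1$.
- If $Z$ is a tangent field along a curve $X(t)$, its derivative in $\mathbb R^{n+1,1}$ is $Z'=D_tZ+\langle Z,X'\rangle X$, where $D_t$ is the covariant derivative of $\mathbb H^{n+1}$. (Differentiate $\langle Z,X\rangle=0$ to find the coefficient of $X$.)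

**Definition (the function $V$ and the field $W$).** Put $V=\cosh r=-\langle X,e_0\rangle$ and $W=\bar\nabla V$. The gradient is the tangential part of $-e_0$, so $W=VX-e_0$.

In polar coordinates about $p$ the metric is $dr^2+\sinh^2r\,g_{\mathbb S^n}$ and $W=\sinh r\,\partial_r$. From $W'=V'X+VX'$ along a curve we read off
$$\bar\nabla_eW=Ve,\qquad \bar\nabla^2V=V\bar g,\qquad \mathrm{div}\,W=\bar\Delta V=(n+1)V,\qquad |W|^2=V^2-1. \tag{1}$$

**Definition (curvatures and support function).** For a domain $\Omega$ with smooth boundary $\Sigma$ let $\nu$ be the outward unit normal, $h(e,e')=\langle\bar\nabla_e\nu,e'\rangle$ the second fundamental form, $\kappa_1,\dots,\kappa_n$ its eigenvalues (the principal curvatures), $H=p_1(\kappa)=\frac1n\sum_i\kappa_i$, and $u=\langle W,\nu\rangle$. A point is umbilic if all $\kappa_i$ agree there.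

*Example: geodesic spheres.* The ball of radius $R$ about $c$ has boundary points $X=\cosh R\,c+\sinh R\,\zeta$ with outward normal $\nu=\sinh R\,c+\cosh R\,\zeta$. Moving $\zeta$ gives $d\nu=\coth R\,dX$, so all $\kappa_i$ equal $k=\coth R>1$. Moreover
$$\nu-kX=-\frac{c}{\sinh R}, \tag{2}$$
a vector that does not depend on the point $X$. If $c=p$, then $V=\cosh R$ and $u=\sinh R$ on the sphere.

For a function $\phi$ near $\Sigma$ with normal derivative $\phi_\nu$, the two Hessians are related by
$$\nabla_\Sigma^2\phi=\bar\nabla^2\phi-\phi_\nu\,h \quad\text{on } T\Sigma. \tag{3}$$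
Taking $\phi=V$, so that $\phi_\nu=u$, and tracing with (1) gives $\Delta_\Sigma V=n(V-Hu)$. Integrating this, and integrating $\mathrm{div}\,W=(n+1)V$ over $\Omega$, we get for every bounded $\Omega$ with smooth boundary
$$\int_\Sigma (V-Hu)\,d\mu=0,\qquad \int_\Sigma u\,d\mu=(n+1)\int_\Omega V\,dv. \tag{4}$$

## 2. Sub-static potentials and static-convexity

**Definition (warped product, sub-static).** Let $M^{n+1}=[0,\bar r)\times N$ with $\bar g=dr^2+\lambda(r)^2g_N$, where $(N,g_N)$ is closed of dimension $n$. It is sub-static with potential $V=\lambda'(r)$ if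
$$P:=(\bar\Delta V)\bar g-\bar\nabla^2V+V\,\mathrm{Ric}\ \ge 0 .$$

*Example.* For $\mathbb H^{n+1}$ we have $\lambda=\sinh r$, $V=\cosh r$, $\mathrm{Ric}=-n\bar g$, and (1) gives $P=((n+1)V-V-nV)\bar g=0$. So $\mathbb H^{n+1}$ is sub-static, with equality. In a general warped product the field $W=\lambda\partial_r$ satisfies
$$\mathcal L_W\bar g=2\lambda'dr^2+\lambda\,(2\lambda\lambda')\,g_N=2\lambda'\bar g,$$
so $W$ is conformal with factor $V=\lambda'$, and $u=\langle W,\nu\rangle$ makes sense as before.

**Definition (static-convex).** $\Sigma$ is static-convex if $h\ge\frac{\bar\nabla_\nu\lambda'}{\lambda'}\,g$ everywhere on $\Sigma$, where $g$ is the induced metric. In $\mathbb H^{n+1}$ we have $\bar\nabla_\nu V=u$, so this says $\kappa_i\ge u/V$ for all $i$.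

*Example that is static-convex.* Every geodesic sphere bounding a ball: $\kappa_i=\coth R>1$, while $u\le|W|=\sinh r<V$.

*Example that is not.* In $\mathbb H^3$ use coordinates $d\delta^2+\sinh^2\delta\,d\varphi^2+\cosh^2\delta\,ds^2$ around a geodesic axis through $p=\{\delta=0,s=0\}$. In a half-plane $\varphi=\text{const}$ take the disc of radius $\frac1{10}$ about the point $(\delta,s)=(1,0)$, and rotate it about the axis. This is a solid torus, on which $\delta\ge\frac9{10}$. The meridian circle lies in a totally geodesic half-plane that contains $\nu$, so $h=\coth\frac1{10}>10$ on its unit tangent. For the rotation field $K=\partial_\varphi$, extend $\nu$ invariantly, so that $[K,\nu]=0$. Then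
$$h(K,K)=\langle\bar\nabla_\nu K,K\rangle=\tfrac12\nu(\sinh^2\delta),$$
so $h=\coth\delta\;\nu(\delta)\ge-\coth\frac9{10}>-2$ on the unit vector $K/|K|$. The last inequality holds because $e^{1.8}>3$. Hence $H>\frac{10-2}2=4$ everywhere. At the innermost point $\delta=\frac9{10}$, $s=0$ we have $\nu=-\partial_\delta$, so one principal curvature is $-\coth\frac9{10}$, while $u/V=-\tanh\frac9{10}>-\coth\frac9{10}$. So $\Sigma$ is connected with large $H$, and it is not static-convex.

## 3. An inequality with a parameter, and the role of static-convexity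

In the paper "New Heintze-Karcher type inequalities in sub-static warped product manifolds" (arXiv:2504.15109, 2025), Haizhong Li, Yong Wei and Botong Xu prove the following. We quote only the part concerning domains with $\partial\Omega=\Sigma$.

**Theorem (Li–Wei–Xu).** Let $M^{n+1}$ be a warped product as above, sub-static with potential $\lambda'$. Let $\Omega$ be a bounded domain with connected, static-convex boundary $\Sigma$ on which $\lambda'>0$. Let $\varepsilon\in\mathbb R$ be such that
$$(\lambda'-\varepsilon u)(p_1(\kappa)-\varepsilon)>0\quad\text{everywhere on }\Sigma. \tag{5}$$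
Then
$$\int_\Sigma\frac{\lambda'-\varepsilon u}{p_1(\kappa)-\varepsilon}\,d\mu\ \ge\ (n+1)\int_\Omega\lambda'\,dv. \tag{6}$$
If moreover the static-convexity inequality is strict at some point and equality holds in (6), then $\Sigma$ is umbilic and of constant mean curvature.

In $\mathbb H^{n+1}$ with $|\varepsilon|\le1$ the first factor in (5) is automatically positive:
$$V-\varepsilon u\ \ge\ \cosh r-|\varepsilon|\sinh r\ \ge\ e^{-r}>0. \tag{7}$$
So there (5) just says $H>\varepsilon$.

For three values of $\varepsilon$ static-convexity is not needed in $\mathbb H^{n+1}$. For $\varepsilon=0$ (Brendle), every bounded domain with smooth boundary and $H>0$ satisfies (6), with equality if and only if $\Sigma$ is a geodesic sphere. For $\varepsilon=1$, (6) holds if $H>1$, and for $\varepsilon=-1$ it holds if $H>-1$. Li, Wei and Xu ask: when $\varepsilon\notin\{-1,0,1\}$, is static-convexity necessary, especially in $\mathbb H^{n+1}$ for $\varepsilon\in(-1,0)\cup(0,1)$? The torus above shows that dropping it really admits more domains.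

The answer is that static-convexity is not necessary. In the next two theorems $\Sigma$ need not be connected and $p$ need not lie in $\Omega$.

**Theorem 1.** Let $|\varepsilon|\le1$ and let $\Omega\subset\mathbb H^{n+1}$ be a bounded domain with smooth boundary $\Sigma$ and $H>\varepsilon$ on $\Sigma$. Then
$$\int_\Sigma\frac{V-\varepsilon u}{H-\varepsilon}\,d\mu\ \ge\ (n+1)\int_\Omega V\,dv, \tag{8}$$
with equality if and only if $\Omega$ is a geodesic ball (with arbitrary center).

**Theorem 2.** Let $\varepsilon\in\mathbb R$ and let $\Omega\subset\mathbb H^{n+1}$ be a bounded domain with smooth boundary $\Sigma$ such that $V-\varepsilon u>0$ and $H>\varepsilon$ on $\Sigma$. Then (8) holds, with equality if and only if $\Omega$ is a geodesic ball.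

By (7), Theorem 1 is the case $|\varepsilon|\le1$ of Theorem 2. A third theorem, for sub-static manifolds, is stated and proved in Section 10.

How do the hypotheses of Theorem 2 compare with (5)? At a point of $\overline\Omega$ farthest from $p$ we have $\nu=\partial_r$. Indeed $r$ has no local maximum in the open set $\Omega$, so this point lies on $\Sigma$. There $r>0$ and the tangential derivative of $r$ vanishes. If $\nu$ were $-\partial_r$, moving in the direction $\partial_r$ would enter $\Omega$ and increase $r$. So at this point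
$$V-\varepsilon u=\cosh r-\varepsilon\sinh r. \tag{9}$$
If $\varepsilon\le1$ this is at least $e^{-r}>0$. Suppose now that $\Sigma$ is connected, $\varepsilon\le1$, and (5) holds. Then $V-\varepsilon u$ has constant sign, so it is positive, and then $H>\varepsilon$. So for connected $\Sigma$ and $\varepsilon\le1$, (5) is equivalent to the hypotheses of Theorem 2. The only case of (5) in $\mathbb H^{n+1}$ that is not covered is $\varepsilon>1$ with both factors negative; nothing is claimed there.

## 4. Geodesic balls, and an attempt to interpolate in $\varepsilon$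

**Balls about $p$.** On the sphere of radius $R$ about $p$ the integrand is
$$\frac{\cosh R-\varepsilon\sinh R}{\coth R-\varepsilon}=\sinh R,$$
so the left side of (8) is $|\mathbb S^n|\sinh^{n+1}R$. The right side is $(n+1)|\mathbb S^n|\int_0^R\cosh r\sinh^nr\,dr$, the same number. There is equality for every $\varepsilon\ne\coth R$.

**Balls about any center.** Now $H=k$ is constant with $k>\varepsilon$. By (4), $\int_\Sigma V=k\int_\Sigma u$, so the left side of (8) is $\frac{(k-\varepsilon)\int_\Sigma u}{k-\varepsilon}=\int_\Sigma u=(n+1)\int_\Omega V$. Again there is equality; this is the "if" part of the equality statements. For $|\varepsilon|\le1$ every ball qualifies, since $\coth R>1$. In particular the constant $n+1$ cannot be improved.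

**Interpolation.** Since (8) holds at $\varepsilon=-1,0,1$, one first tries to interpolate. The identity
$$\frac{V-\varepsilon u}{H-\varepsilon}=u+\frac{V-Hu}{H-\varepsilon}$$
and (4) show that (8) is equivalent to
$$D(\varepsilon):=\int_\Sigma\frac{V-Hu}{H-\varepsilon}\,d\mu\ \ge0,\qquad\text{where}\quad\int_\Sigma(V-Hu)\,d\mu=0 .$$
The numerator has mean zero, so it changes sign unless it vanishes identically, and $D''(\varepsilon)=2\int_\Sigma\frac{V-Hu}{(H-\varepsilon)^3}d\mu$ has no evident sign. Here is exactly where the attempt stops. Write $D(\varepsilon)=\int\frac{dm(s)}{s-\varepsilon}$, where $m$ is the push-forward under $H$ of $(V-Hu)\,d\mu$, a signed measure of total mass $0$. Then $D(-1),D(0),D(1)\ge0$ does not imply $D(\varepsilon)\ge0$ in between for such measures. Take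
$$D(\varepsilon)=\frac{(\varepsilon-\frac25)(\varepsilon-\frac35)}{(2-\varepsilon)(3-\varepsilon)(4-\varepsilon)(5-\varepsilon)} .$$
By partial fractions this is $\sum_i\frac{m_i}{s_i-\varepsilon}$ with $s_i\in\{2,3,4,5\}$, and $\sum m_i=-\lim_{\varepsilon\to\infty}\varepsilon D(\varepsilon)=0$. It is positive at $-1,0,1$ and negative at $\frac12$. (I do not say that this $m$ comes from a hypersurface, only that the three known signs and the mass condition do not suffice.) Also, for $\varepsilon\in(0,1)$ we only assume $H>\varepsilon$, so the case $\varepsilon=1$ may not even be available. We need an argument made for each $\varepsilon$ separately.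

## 5. Normal speed $V-\varepsilon u$, and a drift that removes the second fundamental form

We want to sweep out $\Omega$ by moving $\Sigma$ inward. The numerator in (8) suggests the normal speed
$$f=V-\varepsilon u .$$
Try moving points along the normal: $X'=-f\nu$. For a general velocity $-f\nu+T$ with $T$ tangent, and $E$ a coordinate tangent vector carried along,
$$\langle D_t\nu,E\rangle=-\langle\nu,\bar\nabla_E(-f\nu+T)\rangle=E(f)+h(E,T). \tag{10}$$
Let $W^T=W-u\nu$ be the tangential part of $W$, and let $A$ be the shape operator. Then $\nabla^\Sigma V=W^T$, and $E(u)=\langle VE,\nu\rangle+\langle W,\bar\nabla_E\nu\rangle=h(E,W^T)$. So for $T=0$,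
$$D_t\nu=\nabla^\Sigma f=W^T-\varepsilon A(W^T).$$
Here is the obstruction. For $\varepsilon\ne0$ the motion of $(X,\nu)$ depends on the second fundamental form. It is not an ODE for $(X,\nu)$, and two hypersurfaces tangent at a point have different trajectories from that point. So we can neither compute the Jacobian along one trajectory nor compare $\Sigma$ with a touching ball.

Formula (10) also shows the way out. Choose the tangential drift $T=\varepsilon W^T$. It does not change the moving hypersurfaces as sets to first order, and it adds $\varepsilon A(W^T)$, which cancels the bad term: $D_t\nu=W^T$. The velocity becomes $-f\nu+\varepsilon W^T=-V\nu+\varepsilon W$. In the hyperboloid, $\nu'=D_t\nu+\langle\nu,X'\rangle X=W-u\nu-fX$. With $W=VX-e_0$ we obtain the ODE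
$$X'=-V\nu+\varepsilon(VX-e_0),\qquad \nu'=-e_0-u\nu+\varepsilon uX,\qquad V=-\langle X,e_0\rangle,\ \ u=-\langle\nu,e_0\rangle. \tag{11}$$
It makes sense for any starting contact element $(X,\nu)$. From now on (11) is the definition, and the derivation above is only motivation.

**Step 1: (11) preserves unit tangent vectors.** We must know that solutions stay in $U\mathbb H^{n+1}=\{\langle X,X\rangle=-1,\ X_0>0,\ \langle\nu,\nu\rangle=1,\ \langle X,\nu\rangle=0\}$. At points of this submanifold,
$$\langle X,X'\rangle=\varepsilon(-V+V)=0,\qquad \langle\nu,\nu'\rangle=u-u=0,$$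
$$\langle X',\nu\rangle+\langle X,\nu'\rangle=(-V+\varepsilon u)+(V-\varepsilon u)=0 .$$
So the vector field is tangent to $U\mathbb H^{n+1}$, and by uniqueness solutions starting there remain there.

**Step 2: evolution of the speed.** We need $f$ along a solution. Pairing (11) with $-e_0$ gives $V'=-uV+\varepsilon(V^2-1)$ and $u'=-1-u^2+\varepsilon uV$. Hence
$$f'=-uV+\varepsilon V^2+\varepsilon u^2-\varepsilon^2uV=(\varepsilon V-u)f,\qquad\langle X',\nu\rangle=-f. \tag{12}$$
Define
$$\omega(t)=\exp\int_0^t(\varepsilon V-u)\,ds>0,\qquad \ell(t)=\int_0^tV\omega\,ds .$$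
Then $f=f(0)\,\omega$, and $\ell$ is strictly increasing with $\ell(0)=0$; it will be the good time variable.

## 6. The Jacobian of the flow

For $x\in\Sigma$ let $\Psi(x,t)$ be the $X$-component of the solution of (11) starting at $(x,\nu(x))$. It is smooth on an open set $D\subset\Sigma\times\mathbb R$ that contains $\Sigma\times\{0\}$ and has intervals as $t$-slices. We write $\omega(x,t)$, $\ell(x,t)$ for the quantities above and $f_0=V-\varepsilon u$ on $\Sigma$.

**Lemma 1.** $\displaystyle|\det d\Psi_{(x,t)}|=|f_0|\,\omega\prod_{i=1}^n\bigl|1-(\kappa_i(x)-\varepsilon)\,\ell\bigr|.$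

*Example.* On the sphere of radius $R$ about $p$, the flow is radial with $r'=-(\cosh r-\varepsilon\sinh r)=-f$, and $\omega=f/f_0$. The scaling factor $a=\sinh r/\sinh R$ satisfies $a'=-\frac{f\cosh r}{\sinh R}$. Also $(\coth R-\varepsilon)V\omega=\frac{f_0}{\sinh R}\cosh r\frac{f}{f_0}$, which is $-a'$. So $a=1-(\coth R-\varepsilon)\ell$, as the lemma says.

*Proof.* **Linearize.** Let $e_i$ be an orthonormal basis of $T_x\Sigma$ of principal directions. Put $\xi=\partial_{e_i}X$ and $\eta=\partial_{e_i}\nu$. Then $\xi(0)=e_i$ and $\eta(0)=\kappa_ie_i$; here the derivative in $\mathbb R^{n+1,1}$ equals $\bar\nabla_{e_i}\nu$ because $\langle\nu,e_i\rangle=0$. Write (11) as $X'=V(\varepsilon X-\nu)-\varepsilon e_0$, $\nu'=u(\varepsilon X-\nu)-e_0$. The variations of $V$ and $u$ are $-\langle\xi,e_0\rangle$ and $-\langle\eta,e_0\rangle$, so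
$$\xi'=\langle\xi,e_0\rangle(\nu-\varepsilon X)+V(\varepsilon\xi-\eta),\qquad \eta'=\langle\eta,e_0\rangle(\nu-\varepsilon X)+u(\varepsilon\xi-\eta). \tag{13}$$

**Find a moving frame.** We want vectors in which (13) becomes scalar. Let $E_i$ solve $E_i'=\langle E_i,e_0\rangle(\nu-\varepsilon X)$, $E_i(0)=e_i$. Using $\langle\nu-\varepsilon X,X\rangle=\varepsilon$ and $\langle\nu-\varepsilon X,\nu\rangle=1$,
$$\langle E_i,X\rangle'=\varepsilon V\langle E_i,X\rangle-V\langle E_i,\nu\rangle,\qquad\langle E_i,\nu\rangle'=\varepsilon u\langle E_i,X\rangle-u\langle E_i,\nu\rangle,$$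
since the terms with $\langle E_i,e_0\rangle$ cancel. Both products vanish at $t=0$, so they vanish for all $t$. Then
$$\langle E_i,E_j\rangle'=\langle E_i,e_0\rangle\langle\nu-\varepsilon X,E_j\rangle+\langle E_j,e_0\rangle\langle\nu-\varepsilon X,E_i\rangle=0,$$
and $(E_1,\dots,E_n,\nu)$ is an orthonormal basis of $T_X\mathbb H^{n+1}$.

**Solve.** Put $\xi=a_iE_i$, $\eta=b_iE_i$. The terms with $\nu-\varepsilon X$ in (13) are produced by $E_i'$, so (13) holds if and only if
$$a_i'=V(\varepsilon a_i-b_i),\quad b_i'=u(\varepsilon a_i-b_i),\quad a_i(0)=1,\ b_i(0)=\kappa_i .$$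
Hence $(b_i-\varepsilon a_i)'=(\varepsilon V-u)(b_i-\varepsilon a_i)$, so $b_i-\varepsilon a_i=(\kappa_i-\varepsilon)\omega$. Then $a_i'=-(\kappa_i-\varepsilon)V\omega$, that is, $a_i=1-(\kappa_i-\varepsilon)\ell$.

**Take the determinant.** We have $d\Psi(e_i)=a_iE_i$, and $d\Psi(\partial_t)=X'$ has $\nu$-component $-f=-f_0\omega$. The matrix in the basis $(E_1,\dots,E_n,\nu)$ is triangular, and the claim follows. $\square$

## 7. Geodesic balls carried by the flow

To bound the volume of $\Omega$ we must show that each $y\in\Omega$ is hit by some trajectory from $\Sigma$ while all factors in Lemma 1 are still nonnegative. We do this by growing, around $y$, balls whose boundaries are carried back to $y$ by (11), until they touch $\Sigma$.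

Which balls? By (2), the outward contact elements of a sphere are given by $\nu-kX=C$ with constant $k,C$. Along (11), with $h:=\langle C,e_0\rangle=\langle\nu-kX,e_0\rangle=kV-u$,
$$(\nu-kX)'=(\varepsilon k-1)e_0+h(\nu-\varepsilon X)-k'X=(\varepsilon k-1)e_0+hC+\bigl[(k-\varepsilon)h-k'\bigr]X .$$
This is the same for all points of the sphere precisely when
$$k'=(k-\varepsilon)h,\qquad C'=(\varepsilon k-1)e_0+hC,\qquad h=\langle C,e_0\rangle. \tag{14}$$
So (11) carries spheres to spheres. We now write (14) in terms of center and radius, backward in time ($\tau=T-t$).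

Fix $y\in\mathbb H^{n+1}$, let $r_0=\mathrm{dist}(p,y)$, and let $s\mapsto\cosh s\,e_0+\sinh s\,\theta$ be a unit speed ray from $p$ through $y$ (any ray if $y=p$). Let $(\sigma,R)$ be the maximal solution on $[0,\tau_*)$ of
$$\dot\sigma=\sinh\sigma\,(\sinh R-\varepsilon\cosh R),\qquad\dot R=\cosh\sigma\,(\cosh R-\varepsilon\sinh R),\qquad\sigma(0)=r_0,\ R(0)=0. \tag{15}$$
The set $\{\sigma=0\}$ is invariant, so $\sigma\ge0$. Whenever $R=0$ we have $\dot R=\cosh\sigma>0$, so $R$ becomes positive at once and cannot return to $0$; thus $R>0$ for $\tau>0$. Let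
$$c=\cosh\sigma\,e_0+\sinh\sigma\,\theta,\qquad B_y(\tau)=\text{closed ball with center } c(\tau)\text{ and radius }R(\tau),\qquad B_y(0)=\{y\}.$$
The ball contains the point $\cosh r_+e_0+\sinh r_+\theta$ at distance $r_+=\sigma+R$ from $p$, and adding the equations in (15) with the addition formulas gives
$$\dot r_+=\cosh r_+-\varepsilon\sinh r_+,\qquad r_+(0)=r_0. \tag{16}$$

**Lemma 2.** Let $0<T<\tau_*$, let $x\in\partial B_y(T)$, and let $\nu$ be the outward unit normal of $B_y(T)$ at $x$. Then the solution of (11) starting at $(x,\nu)$ exists on $[0,T]$ and $X(T)=y$. Moreover, with $k_0=\coth R(T)$, we have $1-(k_0-\varepsilon)\ell(t)>0$ for $t\in[0,T)$.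

*Proof.* For $t\in[0,T)$ put $k(t)=\coth R$ and $C(t)=-c/\sinh R$, evaluated at $\tau=T-t$, and $h=\langle C,e_0\rangle=\cosh\sigma/\sinh R$.

**Step 1: these $k,C$ satisfy (14).** Here $'=-\dot{\ }$. First,
$$\dot k=-\frac{\dot R}{\sinh^2R}=-\frac{\cosh\sigma}{\sinh R}(k-\varepsilon)=-(k-\varepsilon)h .$$
For $C$, let $e=\sinh\sigma\,e_0+\cosh\sigma\,\theta$. Then $\dot c=\dot\sigma e$ and $e_0=\cosh\sigma\,c-\sinh\sigma\,e$. From (15),
$$\dot C=-\frac{\dot\sigma}{\sinh R}e+\frac{\cosh R\,\dot R}{\sinh^2R}c=-\sinh\sigma(1-\varepsilon k)\,e+\cosh\sigma\,k(k-\varepsilon)\,c .$$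
On the other hand,
$$-(\varepsilon k-1)e_0-hC=(1-\varepsilon k)(\cosh\sigma\,c-\sinh\sigma\,e)+\frac{\cosh\sigma}{\sinh^2R}c .$$
The $e$-coefficients agree. The $c$-coefficient here is $\cosh\sigma(1-\varepsilon k+k^2-1)=\cosh\sigma\,k(k-\varepsilon)$, because $\frac1{\sinh^2R}=k^2-1$. So (14) holds.

**Step 2: the solution stays on the spheres.** Put $Y=\nu-kX-C$ along the solution of (11). Then $kV-u=\langle\nu-kX,e_0\rangle=h+\langle Y,e_0\rangle$, and (11) gives
$$\nu'-kX'=(\varepsilon k-1)e_0+(h+\langle Y,e_0\rangle)(\nu-\varepsilon X).$$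
Subtracting $k'X$ and $C'$ from (14),
$$Y'=(h+\langle Y,e_0\rangle)(\nu-\varepsilon X)-(k-\varepsilon)hX-hC=hY+\langle Y,e_0\rangle(\nu-\varepsilon X).$$
This is linear and homogeneous in $Y$, and $Y(0)=0$ by (2). So $Y\equiv0$.

**Step 3: the solution reaches $y$ at time $T$.** From $Y=0$ we get $\langle X,C\rangle=\langle X,\nu-kX\rangle=k$, i.e. $-\langle X,c\rangle=\cosh R$, so $X(t)\in\partial B_y(T-t)$. Hence $(X,\nu)$ stays in a compact subset of $U\mathbb H^{n+1}$ as long as $t<T$, so the solution extends beyond $T$. As $t\to T$ we have $R\to0$ and $c\to y$, so $X(T)=y$.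

**Step 4: the factor stays positive.** Since $Y=0$, $h=kV-u$. So $j=k-\varepsilon$ satisfies $j'=jh=j(\varepsilon V-u)+Vj^2$ on $[0,T)$. Put $\alpha=\exp\bigl(-\int_0^tVj\,ds\bigr)>0$. Then $(j\alpha)'=(\varepsilon V-u)j\alpha$, so $j\alpha=(k_0-\varepsilon)\omega$. Therefore $\alpha'=-Vj\alpha=-(k_0-\varepsilon)V\omega$, which integrates to $\alpha=1-(k_0-\varepsilon)\ell$. Hence $1-(k_0-\varepsilon)\ell=\alpha>0$. $\square$

## 8. Every point of $\Omega$ is reached before a focal point

From now on let $\Omega$ be as in Theorem 2: $f_0=V-\varepsilon u>0$ and $H>\varepsilon$ on $\Sigma$. Let $\kappa_{\max}$ be the largest principal curvature (a continuous function) and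
$$A=\{(x,t)\in D:\ t\ge0,\ (\kappa_{\max}(x)-\varepsilon)\,\ell(x,t)\le1\}.$$
This is relatively closed in the open set $D$, hence Borel. As $\ell(x,\cdot)$ is increasing and $\kappa_{\max}\ge H>\varepsilon$, each slice $A_x$ is an interval containing $0$.

**Proposition 3.** $\Omega\subset\Psi(A)$.

*Proof.* Let $y\in\Omega$ and $r_{\max}=\max_{\overline\Omega}r$. By Section 3, this is attained at a point of $\Sigma$ where $\nu=\partial_r$.

**Step 1: the balls $B_y(\tau)$ leave $\overline\Omega$.** We first find $\delta>0$ with $\cosh r-\varepsilon\sinh r\ge\delta$ on $[0,r_{\max}]$. If $\varepsilon\le1$, the left side is at least $e^{-r}$. If $\varepsilon>1$, it has derivative $\sinh r-\varepsilon\cosh r<0$, so its minimum is at $r_{\max}$, where by (9) it equals $f_0>0$ at the farthest point. Now suppose $r_+=\sigma+R\le r_{\max}$ on all of $[0,\tau_*)$. Then $\sigma,R\ge0$ are bounded, so $\tau_*=\infty$. But (16) gives $r_+\ge r_0+\delta\tau$, a contradiction. So at some time $B_y(\tau)$ contains a point with $r>r_{\max}$, which is not in $\overline\Omega$.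

**Step 2: a first touching point.** Let $T=\sup\{\tau:B_y(\tau')\subset\Omega\text{ for all }\tau'\le\tau\}$. Since $B_y(0)=\{y\}\subset\Omega$ and the balls vary continuously, $T>0$; by Step 1, $T<\tau_*$. Points of $B_y(T)$ are limits of points of $B_y(\tau')$ with $\tau'\uparrow T$, so $B_y(T)\subset\overline\Omega$. If $B_y(T)\subset\Omega$, then by compactness the same would hold slightly later, contradicting the choice of $T$. So there is $x\in B_y(T)\cap\Sigma$. The interior of $B_y(T)$ lies in the interior of $\overline\Omega$, which is $\Omega$, and so contains no point of $\Sigma$. Hence $x\in\partial B_y(T)$.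

**Step 3: comparison of curvatures at $x$.** Let $d_c$ be the distance from the center $c$ of $B_y(T)$. On $\Sigma$ we have $d_c\ge R(T)$ with equality at $x$, so $d_c|_\Sigma$ has a minimum at $x$ and $\bar\nabla d_c$ is normal to $\Sigma$ there. The geodesic from $x$ to $c$ starts with velocity $-\bar\nabla d_c$ and runs in $\Omega$, so $\bar\nabla d_c=\nu(x)$; this is also the outward normal of $B_y(T)$ at $x$. On vectors orthogonal to $\bar\nabla d_c$ we have $\bar\nabla^2d_c=\coth d_c\,\bar g$. The second derivative test and (3) give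
$$0\le\nabla^2_\Sigma d_c=\coth R(T)\,g-h\quad\text{at }x,$$
so $\kappa_i(x)\le k_0=\coth R(T)$ for all $i$.

**Step 4: the trajectory from $x$.** It depends only on $(x,\nu(x))$, so Lemma 2 applies: it exists on $[0,T]$ and $\Psi(x,T)=y$. Since $\ell\ge0$,
$$1-(\kappa_{\max}(x)-\varepsilon)\ell(x,t)\ \ge\ 1-(k_0-\varepsilon)\ell(x,t)>0\qquad(0\le t<T).$$
Letting $t\to T$ gives $(x,T)\in A$. $\square$

## 9. Integration in the variable $\ell$, and the equality case

Recall the area formula in the form we need: for a $C^1$ map $\Psi:D\to M$ between Riemannian manifolds of equal dimension, a Borel set $A\subset D$, and a Borel function $V\ge0$, every Borel set $S\subset\Psi(A)$ satisfies $\int_SV\,dv\le\int_AV(\Psi)|\det d\Psi|$.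

**Proof of (8).** On $A$ all factors $1-(\kappa_i-\varepsilon)\ell$ are at least $1-(\kappa_{\max}-\varepsilon)\ell\ge0$. By Proposition 3, the area formula, Lemma 1, and the substitution $d\ell=V\omega\,dt$ on each slice,
$$\int_\Omega V\,dv\ \le\ \int_AV(\Psi)\,|\det d\Psi|\,dt\,d\mu=\int_\Sigma f_0\int_{\ell(x,A_x)}\prod_{i=1}^n\bigl(1-(\kappa_i-\varepsilon)\ell\bigr)\,d\ell\,d\mu. \tag{17}$$
The mean of the $n$ factors is $1-(H-\varepsilon)\ell$. It is nonnegative, so $\ell\le\frac1{H-\varepsilon}$ on $\ell(x,A_x)$; and by the AM–GM inequality the product is at most $(1-(H-\varepsilon)\ell)^n$. Hence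
$$\int_\Omega V\,dv\le\int_\Sigma f_0\int_0^{1/(H-\varepsilon)}\bigl(1-(H-\varepsilon)\ell\bigr)^n\,d\ell\,d\mu=\frac1{n+1}\int_\Sigma\frac{V-\varepsilon u}{H-\varepsilon}\,d\mu, \tag{18}$$
which is (8).

**Equality forces umbilicity.** Suppose equality holds in (8). All quantities are finite and $f_0>0$, so for almost every $x$ both inner inequalities between (17) and (18) are equalities. Thus $\ell(x,A_x)$ has full measure in $(0,\frac1{H-\varepsilon})$, where the last integrand is positive, and AM–GM is an equality for almost every such $\ell$. Taking one such $\ell>0$ gives $\kappa_1=\dots=\kappa_n$ at $x$. This holds on a set of full measure, which is dense, so by continuity it holds everywhere on $\Sigma$.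

**Each component is a geodesic sphere.** Let $S$ be a component of $\Sigma$. Since $n\ge2$, the Codazzi equation makes the common value $\kappa$ constant on $S$. Along $S$ the derivative of $\nu$ in $\mathbb R^{n+1,1}$ is $\kappa\,dX$, so $C=\nu-\kappa X$ is constant, with $\langle X,C\rangle=\kappa$ and $\langle C,C\rangle=1-\kappa^2$. At a point of $S$ farthest from $p$ (where $r>0$), $\partial_r=\pm\nu$, and (3) with $\bar\nabla^2r=\coth r\,\bar g$ on $TS$ gives $0\ge\coth r\,g\mp h$. So $|\kappa|\ge\coth r>1$. Put $c=-\mathrm{sgn}(\kappa)\,C/\sqrt{\kappa^2-1}$. Then $\langle c,c\rangle=-1$ and $-\langle X,c\rangle=|\kappa|/\sqrt{\kappa^2-1}>0$ on $S$, so $c\in\mathbb H^{n+1}$. Define $R$ by $\coth R=|\kappa|$; then $-\langle X,c\rangle=\cosh R$ and $S$ lies in the sphere of radius $R$ about $c$. As a compact hypersurface $S$ is open and closed in this connected sphere, so it equals it.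

**The normal points out of each ball.** Suppose that on some component, a sphere of radius $R$ about $c$ with $\mathrm{dist}(p,c)=\sigma$, $\nu$ points into its ball. Then $H=-\coth R>\varepsilon$. Take $X=\cosh R\,c+\sinh R\,\zeta$ with unit $\zeta\in T_c\mathbb H^{n+1}$ orthogonal to the geodesic from $p$ to $c$ (any $\zeta$ if $\sigma=0$). Then $\langle\zeta,e_0\rangle=0$. So $V=\cosh R\cosh\sigma$, and since $\nu=-(\sinh R\,c+\cosh R\,\zeta)$, $u=-\sinh R\cosh\sigma$. Now $f_0>0$ says $\cosh R+\varepsilon\sinh R>0$, i.e. $-\coth R<\varepsilon$, a contradiction.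

**There is one component.** So near each component $S$ the set $\Omega$ lies inside the open ball $B_S$ bounded by $S$. Since $\Omega$ is connected and does not meet $S$, $\Omega\subset B_S$. If $S,S'$ are two components, then $S'\subset\overline\Omega\subset\overline{B_S}$, and since balls are geodesically convex $\overline{B_{S'}}\subset\overline{B_S}$. By symmetry the balls agree, so $S=S'=\Sigma$. Finally $\Omega$ is open and closed in $B_S$, so $\Omega=B_S$ is a geodesic ball. The converse was checked in Section 4. This proves Theorem 2, and Theorem 1 with it. $\blacksquare$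

For $\varepsilon\in(-1,0)\cup(0,1)$, Theorem 1 answers the question of Section 3: static-convexity is not needed in $\mathbb H^{n+1}$.

## 10. Sub-static manifolds: the same flow as the geodesics of a Randers metric

**Theorem 3.** Let $(M^{n+1},\bar g)$ be a Riemannian manifold without boundary, $n\ge2$. Let $V\in C^\infty(M)$ with $P:=(\bar\Delta V)\bar g-\bar\nabla^2V+V\,\mathrm{Ric}\ge0$, and let $W$ be a vector field with $\mathcal L_W\bar g=2V\bar g$. Let $\varepsilon\in\mathbb R$ and let $\Omega$ be a relatively compact domain with smooth boundary $\Sigma$ such that $V>|\varepsilon||W|$ on $\overline\Omega$ (so $V>0$ there) and $H>\varepsilon$ on $\Sigma$. Then, with $u=\langle W,\nu\rangle$, inequality (8) holds. If equality holds, $\Sigma$ is umbilic and $P(\nu,\nu)=0$ on $\Sigma$.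

By Section 2 this applies to the warped products of the question, away from a possible boundary $\{r=0\}$, with $V=\lambda'$ and $W=\lambda\partial_r$, whenever $\lambda'>|\varepsilon|\lambda$ on $\overline\Omega$. No convexity is required.

The velocity is again $-V\nu+\varepsilon W$, but there are no explicit balls, so Lemma 2 has no analogue. Their role is played by a distance function.

**Definition (Finsler and Randers metric, co-metric).** A (strongly convex) Finsler metric is a function $F\ge0$ on tangent vectors, smooth off the zero section, with $F(av)=aF(v)$ for $a>0$, whose restriction to each tangent space has $\frac12F^2$ with positive definite Hessian away from $0$. It need not satisfy $F(-v)=F(v)$. Its co-metric is $\mathcal H(z,\zeta)=\max\{\zeta(v):F(v)=1\}$. Let $U\supset\overline\Omega$ be an open set on which $V>|\varepsilon||W|$. We take the $F$ whose unit sphere at each point of $U$ is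
$$\{VN+\varepsilon W:\ |N|=1\} .$$
This sphere encloses $0$, so $F$ is such a metric, a Randers metric (Bao–Robles–Shen, *J. Differential Geom.* 66 (2004)). Maximizing over $N$,
$$\mathcal H(z,\zeta)=V|\zeta|+\varepsilon\,\zeta(W),\qquad\mathcal H_\zeta=V\frac{\zeta^\sharp}{|\zeta|}+\varepsilon W. \tag{19}$$

*Example.* In flat space with $V=1$ and constant $\varepsilon W=we_1$, $0<w<1$, $F(v)$ is the time needed for the displacement $v$ at unit speed in a wind $we_1$: $F(e_1)=\frac1{1+w}$ and $F(-e_1)=\frac1{1-w}$.

Let $d_F(z,z')$ be the infimum of $F$-lengths of curves in $U$ from $z$ to $z'$. It satisfies the triangle inequality in this order of arguments. For $y\in\Omega$ put $d(y)=\inf_{z\in\Sigma}d_F(z,y)$. We use standard facts from Finsler geometry (Bao–Chern–Shen, *An Introduction to Riemann–Finsler Geometry*):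

- (F1) A curve that is shortest in $U$ between its endpoints, parametrized by $F$-length, is a smooth geodesic $\gamma$. It has a momentum $\zeta(t)$ with $\mathcal H(\gamma,\zeta)=1$, and $(\gamma,\zeta)$ solves $z'=\mathcal H_\zeta$, $\zeta'=-\mathcal H_z$.
- (F2) Each point of $U$ has a neighborhood $O$ such that for every $y'\in O$ the function $z\mapsto d_F(z,y')$ is smooth on $O\setminus\{y'\}$, with $\mathcal H(-d\,d_F(\cdot,y'))=1$ there.
- (F3) $F$-length is lower semicontinuous under uniform convergence of uniformly Lipschitz curves.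

By Euler's relation, $\zeta(\gamma')=\zeta(\mathcal H_\zeta)=\mathcal H=1$. The momentum is determined by the velocity: if $v=VN+\varepsilon W$ with $|N|=1$ and a covector $\eta$ satisfies $\mathcal H(\eta)=1=\eta(v)$, then comparing $V|\eta|+\varepsilon\eta(W)$ with $V\eta(N)+\varepsilon\eta(W)$ gives $\eta(N)=|\eta|$. So
$$\eta=\frac{N^\flat}{V+\varepsilon\langle W,N\rangle}. \tag{20}$$

### 10.1 Minimizers

**Step 1: for each $y\in\Omega$ a minimizer exists.** A curve in $U$ from $\Sigma$ to $y$ lies in $\Omega$ after its last point on $\Sigma=\partial\Omega$, and cutting off the earlier part does not lengthen it. So a minimizing sequence for $d(y)$ may be taken in the compact set $\overline\Omega$, where $F$ is comparable with the $\bar g$-norm. Parametrized on $[0,1]$ proportionally to $F$-length, the curves are uniformly Lipschitz. By Arzelà–Ascoli and (F3) a subsequence converges to a curve in $\overline\Omega$ from $\Sigma$ to $y$ of length $d(y)$. Keep the part after its last point on $\Sigma$. The result, parametrized by $F$-length, is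 a curve $\gamma:[0,T]\to\overline\Omega$ with $T=d(y)>0$, $\gamma(0)=x\in\Sigma$, $\gamma((0,T])\subset\Omega$. It is shortest among all curves in $U$ from $\Sigma$ to $y$, in particular among those from $x$ to $y$, so (F1) applies. Subarcs are also shortest, so
$$d(\gamma(t))=t,\qquad d_F(\gamma(t),\gamma(t'))=t'-t\quad(0\le t<t'\le T), \tag{21}$$
the first for $t>0$.

**Step 2: the initial momentum.** We show that $\zeta(0)=-\nu^\flat/f$ with $f=V-\varepsilon u$, which is positive since $|u|\le|W|$. Choose $O\ni x$ as in (F2), $s_0>0$ with $\gamma([0,s_0])\subset O$, $y'=\gamma(s_0)$, and $\phi=s_0-d_F(\cdot,y')$, smooth near $x$. For $z\in\Sigma$ near $x$, $d_F(z,y')\ge d(y')=s_0$, so $\phi\le0$ on $\Sigma$ with equality at $x$; thus $d\phi_x$ annihilates $T_x\Sigma$. By (21), $\phi(\gamma(t))=t$, so $d\phi(\gamma'(0))=1$, and $\mathcal H(d\phi)=1$. By (20), $d\phi_x=\zeta(0)$. So $\zeta(0)=a\nu^\flat$ with $a\ne0$. By (19), $\langle\gamma'(0),\nu\rangle=\mathrm{sgn}(a)V+\varepsilon u$. This is $\le0$ because $\gamma$ enters $\Omega$, and $V>|\varepsilon u|$,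 so $a<0$. Then $1=\mathcal H(\zeta(0))=|a|(V-\varepsilon u)$.

### 10.2 The flow, and absence of focal points

Let $\Psi(x,t)$ be the projection to $U$ of the Hamiltonian flow starting at $(x,-\nu^\flat/f)$, defined on an open set $D\subset\Sigma\times\mathbb R$ whose $t$-slices are intervals containing $0$. By Section 10.1, every $y\in\Omega$ is $\Psi(x,T)$ with $T=d(y)$ and $\gamma=\Psi(x,\cdot)$.

**Step 3: $\zeta$ stays conormal.** Let $x(s)$ be a curve in $\Sigma$ with tangent $e$ at $s=0$. Put $\xi=\partial_s\Psi(x(s),t)$ and, in a chart, $\pi=\partial_s\zeta$. Since $\mathcal H=1$ and $\zeta\cdot\mathcal H_\zeta=1$ along the flow, differentiating in $s$ gives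
$$\mathcal H_z\xi+\mathcal H_\zeta\pi=0,\qquad\pi\cdot\mathcal H_\zeta+\zeta\cdot\partial_s\mathcal H_\zeta=0 .$$
Therefore $(\zeta\cdot\xi)'=-\mathcal H_z\xi+\zeta\cdot\partial_s\mathcal H_\zeta=-\mathcal H_z\xi-\pi\cdot\mathcal H_\zeta=0$. It vanishes at $t=0$, so $\zeta\cdot\xi\equiv0$ for all $s,t$.

**Step 4: no focal point before time $T$ on a minimizer.** Let $\gamma=\Psi(x,\cdot)$ be a minimizer as in Step 1. Suppose $0<t_0<T$ and $\xi(t_0)=0$ at $s=0$ for some $e\ne0$. The plan is to support $d$ from below by a smooth function. Choose $s_0>0$ small with $t_0+s_0<T$, $y'=\gamma(t_0+s_0)$, and $\phi(z)=t_0+s_0-d_F(z,y')$, smooth near $\gamma(t_0)$ by (F2). Then: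

- $\phi\le d$ near $\gamma(t_0)$, since $t_0+s_0=d(y')\le d(z)+d_F(z,y')$.
- $d(\Psi(x',t))\le t$ for $(x',t)$ near $(x,t_0)$, since $\Psi(x',\cdot)$ is a curve of $F$-length $t$ in $U$ from $\Sigma$ to a point of $\Omega$.
- $\phi(\gamma(t))=t$ for $t$ near $t_0$, by (21). Hence $d\phi(\gamma')=1=\mathcal H(d\phi)$, and $d\phi=\zeta$ along $\gamma$ by (20).

So for $t$ near $t_0$ the function $G(s)=t-\phi(\Psi(x(s),t))$ is nonnegative with $G(0)=0$, and $G''(0)\ge0$. In a chart, $G''(0)=-\phi_{jk}\xi^j\xi^k-\zeta_j\,\partial_s^2\Psi^j$. Differentiating $\zeta\cdot\partial_s\Psi\equiv0$ in $s$ gives $\zeta_j\,\partial_s^2\Psi^j=-\pi\cdot\xi$. Hence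
$$\pi\cdot\xi-\phi_{jk}\xi^j\xi^k\ge0\qquad\text{for }t\text{ near }t_0 .$$
Now $\xi(t)=(t-t_0)\xi'(t_0)+O((t-t_0)^2)$. Dividing by $t-t_0$ and letting $t\to t_0$ from the right and from the left gives $\pi\cdot\xi'\ge0$ and $\pi\cdot\xi'\le0$, so $\pi\cdot\xi'=0$ at $t_0$. Since $\xi(t_0)=0$, the linearized equation $\xi'=\mathcal H_{\zeta z}\xi+\mathcal H_{\zeta\zeta}\pi$ reads $\xi'(t_0)=\mathcal H_{\zeta\zeta}\pi$. The form $\mathcal H_{\zeta\zeta}=V\,\partial_\zeta^2|\zeta|$ is positive semidefinite with kernel $\mathbb R\zeta$, so $\pi=b\zeta$ for some $b\in\mathbb R$. From $\mathcal H_z\xi+\mathcal H_\zeta\pi=0$ we get $0=b\,\mathcal H_\zeta\cdot\zeta=b$. So $(\xi,\pi)=0$ at $t_0$. The variational equations are linear, so $(\xi,\pi)\equiv0$, contradicting $\xi(0)=e\ne0$.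

Hence, for each $t\in[0,T)$, $\Psi(\cdot,t)$ is an immersion of $\Sigma$ near $x$. Let $J>0$ be its Jacobian. By Step 3 its unit normal is $\nu=-\zeta^\sharp/|\zeta|$, by (19) its velocity is
$$X'=-V\nu+\varepsilon W,$$
and $\mathcal H=1$ gives $|\zeta|f=1$ with $f=V-\varepsilon u>0$.

### 10.3 Evolution along a minimizer

Since $\mathcal L_W\bar g=2V\bar g$, we have $\bar\nabla W=V\,\mathrm{id}+B$ with $B$ skew. Write $V_\nu=\bar\nabla_\nu V$, and let $A$ now be the second fundamental form of the moving hypersurface, $E_i$ an orthonormal frame tangent to it.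

**Step 5: evolution of $J$.** The tangential divergence of the velocity gives, as $B$ is skew,
$$(\log J)'=\sum_i\langle\bar\nabla_{E_i}X',E_i\rangle=-nVH+\varepsilon nV=nV(\varepsilon-H).$$

**Step 6: evolution of $f$.** For $E$ tangent, $\langle D_t\nu,E\rangle=-\langle\nu,\bar\nabla_EX'\rangle=E(V)-\varepsilon\langle BE,\nu\rangle=E(V)+\varepsilon\langle E,B\nu\rangle$. As $B\nu\perp\nu$, $D_t\nu=\nabla^\Sigma V+\varepsilon B\nu$. Then
$$u'=\langle VX'+BX',\nu\rangle+\langle W,\nabla^\Sigma V+\varepsilon B\nu\rangle=-Vf+W(V)-uV_\nu .$$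
Here we used $\langle X',\nu\rangle=-f$, and the fact that $\langle BX',\nu\rangle=\varepsilon\langle BW,\nu\rangle=-\varepsilon\langle W,B\nu\rangle$ cancels the last term. Together with $V'=-VV_\nu+\varepsilon W(V)$ this gives
$$f'=-VV_\nu+\varepsilon Vf+\varepsilon uV_\nu=(\varepsilon V-V_\nu)f.$$

**Step 7: evolution of $H$.** The first variation of $H$ is linear in the velocity, so we treat $-V\nu$ and $\varepsilon W$ separately. For normal velocity $\psi\nu$ the textbook formula is $n\,\delta H=-\Delta_\Sigma\psi-(|A|^2+\mathrm{Ric}(\nu,\nu))\psi$. With $\psi=-V$ and $\Delta_\Sigma V=\bar\Delta V-\bar\nabla^2V(\nu,\nu)-nHV_\nu$ (the trace of (3)) the contribution is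
$$\tfrac1n\bigl(\Delta_\Sigma V+(|A|^2+\mathrm{Ric}(\nu,\nu))V\bigr)=\tfrac1n\bigl(P(\nu,\nu)+|A|^2V\bigr)-HV_\nu .$$
For $W$, let $\Phi_s$ be its local flow; then $\Phi_s^*\bar g=e^{2\varphi_s}\bar g$ with $\partial_s\varphi_s|_{s=0}=V$. The mean curvature of the image under $\Phi_s$ is the mean curvature in the metric $e^{2\varphi_s}\bar g$, namely $e^{-\varphi_s}(H+\bar\nabla_\nu\varphi_s)$. Its derivative at $s=0$ is $-VH+V_\nu$. Adding up,
$$H'=(H-\varepsilon)(HV-V_\nu)+Q,\qquad Q:=\tfrac1nP(\nu,\nu)+\bigl(\tfrac1n|A|^2-H^2\bigr)V\ \ge0, \tag{22}$$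
because $H^2V-HV_\nu-\varepsilon VH+\varepsilon V_\nu=(H-\varepsilon)(HV-V_\nu)$, $P\ge0$ and $|A|^2\ge nH^2$. So $(H-\varepsilon)'\ge(HV-V_\nu)(H-\varepsilon)$, and $H>\varepsilon$ persists on $[0,T)$.

**Step 8: a monotone quantity.** Put $q=fJ/(H-\varepsilon)>0$ on $[0,T)$. By Steps 5–7,
$$(\log q)'=(\varepsilon V-V_\nu)+nV(\varepsilon-H)-(HV-V_\nu)-\frac{Q}{H-\varepsilon}=-(n+1)V(H-\varepsilon)-\frac{Q}{H-\varepsilon}.$$
Multiplying by $q$,
$$q'=-(n+1)VfJ-\frac{qQ}{H-\varepsilon}\ \le\ -(n+1)VfJ,\qquad\text{so}\quad(n+1)\int_0^TVfJ\,dt\le q(0)=\frac{f}{H-\varepsilon}\Big|_{t=0}. \tag{23}$$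

### 10.4 Integration and equality

**Step 9: the set over which we integrate.** Let
$$A^*=\{(x,t)\in D:\ t>0,\ \Psi(x,(0,t])\subset\Omega,\ d(\Psi(x,t))=t\}.$$
The first two conditions define an open set: the initial velocity has $\langle X',\nu\rangle=-f<0$ on the compact $\Sigma$, so $\Psi(x',(0,s_0])\subset\Omega$ for all $x'\in\Sigma$ and some $s_0>0$; on $[s_0,t]$ the condition is open by compactness. The function $d$ is continuous on $\Omega$ by the triangle inequality. So $A^*$ is relatively closed in an open set, hence Borel. If $(x,t)\in A^*$ and $0<t'<t$, then $d(\Psi(x,t'))\le t'$ and $t=d(\Psi(x,t))\le d(\Psi(x,t'))+(t-t')$, so $(x,t')\in A^*$. Thus the nonempty slices are intervals $(0,\tau(x))$, possibly with the endpoint $\tau(x)$; put $\tau(x)=0$ for an empty slice. For $(x,t)\in A^*$ the curve $\Psi(x,\cdot)|_{[0,t]}$ is a minimizer, so Steps 4–8 hold along $\Psi(x,\cdot)$ on $[0,\tau(x))$. By Section 10.1, $\Omega\subset\Psi(A^*)$.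

**Step 10: the inequality.** Since $X'$ has normal component $-f$, $|\det d\Psi|=fJ$. The area formula and (23) give
$$(n+1)\int_\Omega V\,dv\ \le\ (n+1)\int_\Sigma\int_0^{\tau(x)}VfJ\,dt\,d\mu\ \le\ \int_\Sigma\frac{V-\varepsilon u}{H-\varepsilon}\,d\mu ,$$
which is (8).

**Step 11: equality.** First, $\tau(x)>0$ for every $x\in\Sigma$. Indeed $d\Psi$ is invertible on $\Sigma\times\{0\}$, so for some $t_1>0$ the map $\Psi$ is injective on $\Sigma\times[0,t_1)$ and maps $\Sigma\times(0,t_1)$ into $\Omega$. For $y=\Psi(x,t)$ with $0<t<t_1$, Section 10.1 gives $y=\Psi(x^*,t^*)$ with $t^*=d(y)\le t$. By injectivity $(x^*,t^*)=(x,t)$, so $d(y)=t$.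

Now suppose equality holds in (8). Then $(n+1)\int_0^{\tau(x)}VfJ\,dt=q(0)$ for almost every $x$. By (23), for every $t_2<\tau(x)$,
$$\int_0^{t_2}\frac{qQ}{H-\varepsilon}\,dt=q(0)-q(t_2)-(n+1)\int_0^{t_2}VfJ\,dt\ \le\ q(0)-(n+1)\int_0^{t_2}VfJ\,dt .$$
The right side tends to $0$ as $t_2\to\tau(x)$, and the integrand on the left is nonnegative and continuous, so $Q=0$ on $(0,\tau(x))$. Letting $t\to0$, both nonnegative terms in (22) vanish at $x$. As $V>0$, we get $|A|^2=nH^2$ and $P(\nu,\nu)=0$ at almost every point of $\Sigma$, hence at every point by continuity. The first equation says that $\Sigma$ is umbilic. $\blacksquare$
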